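# Shadows of signed measures and the magnitude of small convex bodies

Throughout, $\ell_2^d$ is $\mathbb R^d$ ($d\ge 1$) with the Euclidean metric, a convex body is a nonempty compact convex set, $\sigma$ is the uniform probability measure on the sphere $S^{d-1}$, and
$$h(u)=h_K(u)=\max_{x\in K}\langle x,u\rangle$$
is the support function of the convex body $K$. For instance, the square $[-1,1]^2$ has $h(u)=|u_1|+|u_2|$, and the unit ball has $h(u)=|u|$.

## 1. The shadows of a signed measure

Let $K\subset\ell_2^d$ be a convex body and let $\mu$ be a finite signed Borel measure on $K$ with total mass $\mu(K)=1$. For a unit vector $u$, project $\mu$ to the line by $x\mapsto\langle x,u\rangle$. The result, the *shadow* of $\mu$ in direction $u$, lives on the interval $[a,b]$ with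
$$a=-h(-u),\qquad b=h(u).$$
Its distribution function is
$$F_u(s)=\mu\{x\in K:\langle x,u\rangle\le s\}.$$
It vanishes for $s<a$, equals $1$ for $s\ge b$, is right-continuous, and is bounded by the total variation $\|\mu\|$. Since $\mu$ is signed, $F_u$ need not be monotone and need not stay in $[0,1]$. Example: for $\mu=\tfrac23(\delta_{-1}+\delta_1)-\tfrac13\delta_0$ on $[-1,1]$, the function $F_1$ is $\frac23$ on $[-1,0)$, $\frac13$ on $[0,1)$, and $1$ at $1$.

The whole talk rests on one question about these functions: how far is $F_u$ from the constant $\frac12$ on $[a,b]$? We have $F_u=\frac12$ on all of $[a,b)$ exactly when the shadow consists of two atoms of mass $\frac12$, one at each end of the interval.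

**One direction.** The purpose of this computation is to see what the distance of $F_u$ from $\frac12$ measures. For $x,y\in[a,b]$,
$$|x-y|=\int_a^b\bigl(1_{x\le s<y}+1_{y\le s<x}\bigr)\,ds .$$
Integrate against the shadow in both variables. Fubini applies, since everything is bounded and $|\mu|$ is finite. Because the total mass is $1$, we have $\iint 1_{x\le s<y}=F_u(s)(1-F_u(s))$, and the other term gives the same. Since $2F(1-F)=\frac12-2(F-\frac12)^2$,
$$\iint|\langle x-y,u\rangle|\,d\mu(x)\,d\mu(y)=2\int_a^bF_u(1-F_u)\,ds=\frac{b-a}2-2\int_a^b\bigl(F_u-\tfrac12\bigr)^2ds.\tag{1}$$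

**All directions.** To average (1) over $u$ we recall the intrinsic volumes.

**Definition (intrinsic volumes).** For $0\le k\le d$,
$$V_k(K)=\binom dk\frac{\omega_d}{\omega_k\,\omega_{d-k}}\int_{\mathrm{Gr}_{d,k}}\mathrm{vol}_k(\pi_PK)\,d\mu_{d,k}(P),$$
where $\mathrm{Gr}_{d,k}$ is the Grassmannian of $k$-dimensional subspaces of $\mathbb R^d$, $\mu_{d,k}$ its rotation-invariant probability measure, $\pi_P$ the orthogonal projection onto $P$, and $\omega_n=\pi^{n/2}/\Gamma(1+\frac n2)$ the volume of the unit ball of $\ell_2^n$. With this normalization $V_k$ does not change under isometric embeddings into higher-dimensional Euclidean spaces. In particular, $V_1$ of a segment is its length.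

For $k=1$ a subspace is a line $P=\mathbb Ru$, the projection of $K$ onto it has length $h(u)+h(-u)$, and the line of a $\sigma$-random $u$ is $\mu_{d,1}$-random by rotation invariance. Since $\omega_1=2$,
$$V_1(K)=c_d\int_{S^{d-1}}\bigl(h(u)+h(-u)\bigr)\,d\sigma(u),\qquad c_d=\frac{d\,\omega_d}{2\,\omega_{d-1}}.\tag{2}$$
So $c_1=1$, $c_2=\frac\pi2$, $c_3=2$. For the segment $[0,x]$ we have $V_1=|x|$ and $h(u)+h(-u)=|\langle x,u\rangle|$, so (2) becomes
$$|x|=c_d\int_{S^{d-1}}|\langle x,u\rangle|\,d\sigma(u).\tag{3}$$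
This writes Euclidean distance as an average of one-dimensional distances, which is what lets (1) speak about $\mathbb R^d$. Put
$$I(\mu)=\iint|x-y|\,d\mu(x)\,d\mu(y).$$
Multiply (1) by $c_d$, integrate over $u$, and use (2) and (3):
$$I(\mu)=\tfrac12V_1(K)-2c_d\int_{S^{d-1}}\int_{-h(-u)}^{h(u)}\bigl(F_u(s)-\tfrac12\bigr)^2\,ds\,d\sigma(u).\tag{4}$$
We call (4) the *deficit identity*, and the subtracted term the *deficit* of $\mu$. It holds for every finite signed Borel measure of mass $1$ on $K$. Two consequences: $I(\mu)\le\frac12V_1(K)$ always, and $I(\mu)$ is close to $\frac12V_1(K)$ exactly when, in the mean-square sense, almost every shadow is close to two half-atoms at the ends.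

**Moments.** We will also read the first two moments of a shadow off $F_u$. For $y\in[a,b]$ we have $y=b-\int_a^b1_{y\le s}\,ds$ and $y^2=b^2-\int_a^b2s\,1_{y\le s}\,ds$. Integrating with $y=\langle x,u\rangle$ gives
$$\int\langle x,u\rangle\,d\mu=b-\int_a^bF_u\,ds=\frac{a+b}2-\int_a^b\bigl(F_u-\tfrac12\bigr)ds,\tag{5}$$
$$\int\langle x,u\rangle^2\,d\mu=b^2-\int_a^b2sF_u\,ds=\frac{a^2+b^2}2-2\int_a^bs\bigl(F_u-\tfrac12\bigr)ds.\tag{6}$$

**Discretization.** For nonempty compact $X\subset\mathbb R^d$, let $\mathcal P(X)$ be the set of finitely supported signed measures on $X$ of total mass $1$, and let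
$$M(X)=\sup_{\mu\in\mathcal P(X)}I(\mu)\ \ (\ge I(\delta_p)=0).$$

**Lemma 1.** If $\mu$ is any finite signed Borel measure of mass $1$ on $X$, then $I(\mu)\le M(X)$.

*Proof.* Given $\varepsilon>0$, partition $X$ into finitely many nonempty Borel sets $A_i$ of diameter less than $\varepsilon$, pick $x_i\in A_i$, and set $\mu'=\sum_i\mu(A_i)\delta_{x_i}\in\mathcal P(X)$. For $x\in A_i$, $y\in A_j$ we have $\bigl||x-y|-|x_i-x_j|\bigr|\le2\varepsilon$, so $|I(\mu')-I(\mu)|\le2\varepsilon\|\mu\|^2$. Hence $I(\mu)\le M(X)+2\varepsilon\|\mu\|^2$. Now let $\varepsilon\to0$. $\blacksquare$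

For compact $X$, (4) applied with $K=\operatorname{conv}X$ gives
$$I(\mu)\le v:=\tfrac12V_1(\operatorname{conv}X)<\infty\quad\text{for all }\mu\in\mathcal P(X),\qquad\text{so } M(X)\le v.\tag{7}$$

## 2. Magnitude near scale zero

We use shadows to study the following quantity.

**Definition (magnitude).** A metric space $(X,d)$ is *positive definite* if for each $n$ and all distinct $x_1,\dots,x_n\in X$ the matrix $\bigl(e^{-d(x_i,x_j)}\bigr)$ is positive definite. The *magnitude* of a compact positive definite space is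
$$|X|=\sup\left\{\frac{\bigl(\sum_iw_i\bigr)^2}{\sum_{i,j}e^{-d(x_i,x_j)}w_iw_j}\;:\;n\in\mathbb N,\ x_1,\dots,x_n\in X,\ 0\ne w\in\mathbb R^n\right\}.$$

Every subset of $\ell_2^d$ is positive definite. For $t>0$, $tK=\{tx:x\in K\}$ is $K$ with its metric multiplied by $t$. It is known that $|tK|\to1$ as $t\to0^+$ for every convex body $K\subseteq\ell_2^d$: seen from far away, $K$ is a point. The question is about the first-order term. In Mark W. Meckes, "On the magnitude and intrinsic volumes of a convex body in Euclidean space", arXiv:1904.08923 (2019), one finds: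

**Conjecture.** If $K\subseteq\ell_2^d$ is a convex body, then $\displaystyle\lim_{t\to0^+}\frac{|tK|-1}t=\frac12V_1(K)$.

The problem is to prove or disprove it. It is false for every $d\ge2$, already for the square $[-1,1]^2$. The precise results are these.

**Theorem A.** For every nonempty compact $X\subset\ell_2^d$, $|tX|=1+M(X)\,t+O(t^2)$ as $t\to0^+$. In particular $\lim_{t\to0^+}(|tX|-1)/t=M(X)$.

**Theorem B.** For every convex body $K\subset\ell_2^d$, $M(K)\le\frac12V_1(K)$. Equality holds if and only if $K=p+LB$ with $p\in\mathbb R^d$, $L$ linear (possibly singular) and $B$ the closed unit ball of $\mathbb R^d$.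

**Theorem C.** If $K=-K$ has nonempty interior, then
$$\tfrac12V_1(K)-\lim_{t\to0^+}\frac{|tK|-1}{t}\ \ge\ \frac{3c_d}{4}\min_{Q}\int_{S^{d-1}}\frac{(Q(u)-h(u)^2)^2}{h(u)^3}\,d\sigma(u),$$
the minimum being over quadratic forms $Q$ on $\mathbb R^d$. For $K=[-1,1]^2$ we have $\frac12V_1(K)=2$, while
$$\lim_{t\to0^+}\frac{|tK|-1}{t}\le 2-\frac{3\pi}{8\cdot2^{3/2}}\Big(\frac12-\frac4{\pi^2}\Big)<1.97 .$$

By A and B together, for every convex body the limit exists and is at most $\frac12V_1(K)$, and the conjectured value is attained exactly by ellipsoids, including lower-dimensional ones (points and segments among them). The square embeds isometrically in every $\ell_2^d$ with $d\ge2$, and neither magnitude nor $V_1$ notices the embedding, so Theorem C refutes the conjecture in each dimension $d\ge2$. In dimension $1$ every convex body is a point or a segment, and there A and B say that the conjecture holds.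

The inequality in Theorem B is (7) with $X=K$. What remains is the equality case, Theorem C, and Theorem A, which is the bridge from magnitude to $I$.

## 3. Two points, a segment, a square, and the ball in $\mathbb R^3$

**Two points at distance $\ell$.** The matrix $\begin{pmatrix}1&e^{-\ell}\\e^{-\ell}&1\end{pmatrix}$ is positive definite. With $w=(m+s,m-s)$ the quotient is $4m^2/\bigl(2m^2(1+e^{-\ell})+2s^2(1-e^{-\ell})\bigr)$, which for $m\ne 0$ is largest at $s=0$. So the magnitude is $2/(1+e^{-\ell})=1+\tanh(\ell/2)$. After scaling by $t$ this is $1+\tanh(t\ell/2)=1+\frac\ell2t+O(t^2)$. On the other side, $I\bigl(w\delta_x+(1-w)\delta_y\bigr)=2w(1-w)\ell$, so $M=\frac\ell2$, as Theorem A says.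

**A segment of length $\ell$.** The measure $\frac12\delta+\frac12\delta$ on the two ends has $F_u=\frac12$ in the interior, hence deficit $0$ in (4) (take $d=1$). So $M=\frac12\ell=\frac12V_1$.

**The square $[-1,1]^2$.** From (2), $V_1=\frac\pi2\int2(|\cos\theta|+|\sin\theta|)\frac{d\theta}{2\pi}=\frac\pi2\cdot2\cdot\frac4\pi=4$, so the target is $2$. The uniform measure on the four vertices gives $I=\frac14(0+2+2+2\sqrt2)=1+\frac{\sqrt2}2\approx1.707$. Signed mass does better. Put mass $a$ at each vertex and $1-4a$ at the center: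
$$I=a^2(16+8\sqrt2)+8\sqrt2\,a(1-4a)=8\sqrt2\,a-(24\sqrt2-16)a^2,$$
with maximum $\frac{4+6\sqrt2}7\approx1.784$ at $a=\frac{3+\sqrt2}{14}\approx0.315$, where the center carries negative mass. So negative weights help. How far up can they push?

**The unit ball of $\mathbb R^3$.** Here signed mass reaches the target. Let $\sigma_r$ be the uniform probability measure on the sphere of radius $r$. By Archimedes' theorem its shadow in any direction is uniform on $[-r,r]$, so the shadow of $r\sigma_r$ has density $\frac12$ on $[-r,r]$. For $0<\varepsilon<1$ put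
$$\mu_\varepsilon=\frac{\sigma_1-(1-\varepsilon)\sigma_{1-\varepsilon}}\varepsilon,\qquad \mu_\varepsilon(B)=1.$$
Subtracting densities, every shadow of $\mu_\varepsilon$ has density $\frac1{2\varepsilon}$ on $1-\varepsilon<|s|<1$ and no mass in between. So $F_u$ is $\frac12$ on $[-1+\varepsilon,1-\varepsilon]$ and linear on the two end intervals, $\int_{-1}^1(F_u-\frac12)^2ds=2\cdot\frac\varepsilon{12}=\frac\varepsilon6$, and (4) with $c_3=2$, $V_1(B)=4$ gives $I(\mu_\varepsilon)=2-\frac23\varepsilon$. By Lemma 1, $M(B)=2=\frac12V_1(B)$.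

The price is $\|\mu_\varepsilon\|=\frac{2-\varepsilon}\varepsilon\to\infty$, and this is unavoidable:

**Claim.** If $\mu_n$ are signed measures of mass $1$ on the unit ball of $\mathbb R^3$ with $I(\mu_n)\to2$, then $\|\mu_n\|\to\infty$.

*Proof.* Otherwise a subsequence has bounded total variation, and a further subsequence converges weak-$*$ to a finite signed measure $\mu$ of mass $1$. Then $I(\mu)=2$, because $|x-y|$ is continuous on the compact set $B\times B$. By (4), for almost every $u$, $F_u=\frac12$ almost everywhere on $[-1,1]$, hence on $[-1,1)$ by right-continuity. So the shadow is $\frac12(\delta_{-1}+\delta_1)$, and $\hat\mu(\tau u)=\cos\tau$. By continuity $\hat\mu(\xi)=\cos|\xi|$ for all $\xi$.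

The explicit $\mu_\varepsilon$ satisfy $|\hat\mu_\varepsilon|\le1$ (their shadows are probability measures) and $\hat\mu_\varepsilon(\xi)\to\cos|\xi|$. So for $\varphi\in C_c^\infty(\mathbb R^3)$, Fourier inversion and dominated convergence give $\int\varphi\,d\mu_\varepsilon\to\int\varphi\,d\mu$. But directly
$$\int\varphi\,d\mu_\varepsilon\to\frac d{dr}\Big|_{r=1}\Big(r\!\int\!\varphi\,d\sigma_r\Big)=\int(\varphi+\partial_r\varphi)\,d\sigma_1,$$
where $\partial_r$ is the radial derivative. Take $\varphi_k(x)=\chi(|x|)\sin(k(|x|-1))$ with $\chi\in C_c^\infty((0,\infty))$, $0\le\chi\le1$, $\chi=1$ near $1$. Then $|\varphi_k|\le1$, so $|\int\varphi_k\,d\mu|\le\|\mu\|$, while the right side is $k$. This is a contradiction for large $k$. $\blacksquare$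

Keep this claim in mind for Theorem A.

## 4. Second moments of shadows: why the square falls short

If a measure on a symmetric body $K=-K$ had zero deficit, almost all its shadows would be $\frac12(\delta_{h(u)}+\delta_{-h(u)})$, with second moment $h(u)^2$. But the second moment of any measure in direction $u$ is a quadratic form in $u$. So $h^2$ would have to be a quadratic form. For the square, $h^2=1+|\sin2\theta|$ is not one. We now make this quantitative, so that it applies to suprema and not only to maximizers.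

**Proposition 2.** If $K=-K$ has nonempty interior, then
$$\tfrac12V_1(K)-M(K)\ \ge\ \frac{3c_d}{4}\min_{Q}\int_{S^{d-1}}\frac{(Q-h^2)^2}{h^3}\,d\sigma .$$

*Proof.* By symmetry and convexity $0$ is an interior point, so $h>0$ on the sphere. Let $\mu\in\mathcal P(K)$ and $Q_\mu(u)=\int\langle x,u\rangle^2d\mu$, a quadratic form in $u$. Here $b=-a=h(u)$, so (6) says $Q_\mu(u)-h(u)^2=-2\int_{-h}^hs(F_u-\frac12)\,ds$. By Cauchy–Schwarz, with $\int_{-h}^hs^2ds=\frac23h^3$,
$$\bigl(Q_\mu(u)-h(u)^2\bigr)^2=4\Bigl(\int_{-h}^hs\bigl(F_u-\tfrac12\bigr)ds\Bigr)^2\le\frac{8h(u)^3}3\int_{-h}^h\bigl(F_u-\tfrac12\bigr)^2ds.$$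
Insert this lower bound for the inner integral into (4):
$$\tfrac12V_1(K)-I(\mu)\ge2c_d\cdot\frac38\int\frac{(Q_\mu-h^2)^2}{h^3}d\sigma=\frac{3c_d}4\int\frac{(Q_\mu-h^2)^2}{h^3}d\sigma\ge\frac{3c_d}4\min_Q\int\frac{(Q-h^2)^2}{h^3}d\sigma.$$
The minimum exists: it is a least-squares distance from $h^2$ to a finite-dimensional subspace of $L^2(h^{-3}\sigma)$. The right side does not depend on $\mu$, so we may take the supremum of $I(\mu)$ over $\mu$. $\blacksquare$

**The square.** Let $K=[-1,1]^2$ and $u=(\cos\theta,\sin\theta)$. Then $c_2=\frac\pi2$, $h=|\cos\theta|+|\sin\theta|\le\sqrt2$, $h^2=1+|\sin2\theta|$, and $\frac12V_1(K)=2$ by Section 3. Quadratic forms restricted to the circle are exactly the functions $\alpha+\beta\cos2\theta+\gamma\sin2\theta$. The function $|\sin2\theta|$ has period $\frac\pi2$, while $\cos2\theta$ and $\sin2\theta$ change sign under $\theta\mapsto\theta+\frac\pi2$, so $|\sin2\theta|$ is orthogonal to both. The best approximation of $h^2$ in $L^2(\sigma)$ is therefore its mean, and, since $\int|\sin2\theta|\,d\sigma=\frac2\pi$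 and $\int\sin^22\theta\,d\sigma=\frac12$,
$$\min_Q\int(Q-h^2)^2d\sigma=\operatorname{Var}|\sin2\theta|=\tfrac12-\tfrac4{\pi^2}>0.$$
Since $h^{-3}\ge2^{-3/2}$, Proposition 2 gives
$$2-M(K)\ge\frac{3\pi}8\,2^{-3/2}\Big(\frac12-\frac4{\pi^2}\Big)>0.039 .\tag{8}$$
So $M(K)<1.97$. Once Theorem A is proved, $M(K)$ is the limit of $(|tK|-1)/t$; Theorem C then follows from Proposition 2 and (8), and the conjecture is refuted.

## 5. Differentiating under the supremum, and where it breaks

We now start on Theorem A. Let $X\subset\mathbb R^d$ be nonempty and compact.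

**Step 1. Rewrite magnitude over mass-one measures.** The aim is to turn magnitude into an extremal problem that resembles the one for $M(X)$. In the definition of $|tX|$, repeated points may be merged by adding their weights, so the supremum is over nonzero finitely supported signed measures $\mu$ on $X$ of $\mu(X)^2/\iint e^{-t|x-y|}d\mu\,d\mu$. Each denominator is positive by positive definiteness. Measures of mass $0$ contribute $0$ and a point mass contributes $1$, so we may normalize to mass $1$. With
$$E_t(\mu)=\iint\frac{1-e^{-t|x-y|}}t\,d\mu\,d\mu,\qquad S_t=\sup_{\mathcal P(X)}E_t,$$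
we get
$$|tX|^{-1}=\inf_{\mu\in\mathcal P(X)}\iint e^{-t|x-y|}\,d\mu\,d\mu=1-tS_t\qquad(\infty^{-1}=0).$$
So it suffices to prove
$$S_t=M(X)+O(t)\qquad(t\to0^+),\tag{9}$$
since then $|tX|=(1-tS_t)^{-1}=1+tM(X)+O(t^2)$.

The sensible first attempt is to compare the kernels pointwise. Since $0\le r-\frac{1-e^{-tr}}t\le\frac{tr^2}2$,
$$|E_t(\mu)-I(\mu)|\le\tfrac t2(\operatorname{diam}X)^2\,\|\mu\|^2 .$$
For each fixed $\mu$ this gives $E_t(\mu)\to I(\mu)$, hence $\liminf_{t\to0^+}S_t\ge M(X)$. For the upper bound one needs the estimate for near-maximizers of $E_t$, which depend on $t$, and the bound contains $\|\mu\|^2$. There is no reason for it to stay bounded: by the Claim in Section 3, already for $I$ itself every maximizing sequence on the ball of $\mathbb R^3$ has $\|\mu\|\to\infty$. The interchange of limit and supremum therefore has to be justified with something other than total variation.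

The replacement is the energy. For $\nu$ of mass $0$, the number $N=-I(\nu)$ will turn out to be nonnegative and to equal $C\int|\hat\nu|^2|\xi|^{-d-1}d\xi$. It stays bounded along near-maximizers (Step 6). And the kernels $\frac{1-e^{-tr}}t$ and $r$ differ essentially only at frequencies $|\xi|\lesssim t$, where $\hat\nu$ can be controlled by $\sqrt N$ because $\nu$ lives on a *fixed compact set*. This last fact is the key point.

## 6. Low frequencies controlled by energy: proof of Theorem A

**Step 2. Split off a point mass.** This reduces everything to measures of mass $0$. Fix $p\in X$ and write $\mu=\delta_p+\nu$, with $\nu$ finitely supported on $X$ of mass $0$. Put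
$$\varphi_t(x)=\frac{1-e^{-t|x-p|}}t,\quad\varphi_0(x)=|x-p|,\quad N_t=-E_t(\nu)=\frac1t\iint e^{-t|x-y|}\,d\nu\,d\nu,\quad N=-I(\nu).$$
(The formula for $N_t$ uses that $\nu$ has mass $0$.) Expanding the double integrals, with $E_t(\delta_p)=I(\delta_p)=0$,
$$E_t(\mu)=2\int\varphi_t\,d\nu-N_t,\qquad I(\mu)=2\int\varphi_0\,d\nu-N.\tag{10}$$

**Step 3. Fourier formulas.** Here we express $N_t$, $N$ and $\int\varphi_t\,d\nu$ so that the comparison $t\to0$ becomes a comparison of weights in $\xi$. With $C=\Gamma(\frac{d+1}2)\pi^{-(d+1)/2}$, the classical Poisson kernel formula is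
$$\tfrac1te^{-t|x|}=C\int_{\mathbb R^d}(t^2+|\xi|^2)^{-(d+1)/2}\cos\langle x,\xi\rangle\,d\xi\qquad(t>0).$$
(For $d=1$ it reads $\frac1te^{-t|x|}=\frac1\pi\int\frac{\cos x\xi}{t^2+\xi^2}d\xi$.) Let
$$\hat\nu(\xi)=\int e^{-i\langle x,\xi\rangle}d\nu(x),\qquad c_\nu(\xi)=\int\cos\langle x-p,\xi\rangle\,d\nu(x)=\operatorname{Re}\bigl(e^{i\langle p,\xi\rangle}\hat\nu(\xi)\bigr).$$
In particular $|c_\nu|\le|\hat\nu|$. Since $\iint\cos\langle x-y,\xi\rangle\,d\nu\,d\nu=|\hat\nu(\xi)|^2$, and since mass $0$ gives $\int\varphi_t\,d\nu=-\frac1t\int e^{-t|x-p|}d\nu$,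
$$N_t=C\int\frac{|\hat\nu(\xi)|^2}{(t^2+|\xi|^2)^{(d+1)/2}}\,d\xi,\qquad\int\varphi_t\,d\nu=-C\int\frac{c_\nu(\xi)}{(t^2+|\xi|^2)^{(d+1)/2}}\,d\xi.\tag{11}$$
Both formulas hold at $t=0$ as well (with $N_0=N$), by letting $t\to0^+$. On the left, $\frac{1-e^{-tr}}t\to r$ and $\nu$ has finite support. On the right, mass $0$ gives $\hat\nu=O(|\xi|)$ and $c_\nu=\int(\cos\langle x-p,\xi\rangle-1)\,d\nu=O(|\xi|^2)$ near $0$, and both functions are bounded. So the integrands are dominated by $|\hat\nu|^2|\xi|^{-d-1}$ and $|c_\nu||\xi|^{-d-1}$, which are $O(|\xi|^{1-d})$ near $0$ and $O(|\xi|^{-d-1})$ at infinity, hence integrable.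

In particular $0\le N_t\le N$. If $N=0$, then $\hat\nu=0$ almost everywhere, hence everywhere by continuity, so $\nu=0$.

**Step 4. The low-frequency bound.** The mass-zero condition alone gives $|\hat\nu(\xi)|\le\mathrm{const}\cdot|\xi|\,\|\nu\|$. We need $\sqrt N$ in place of $\|\nu\|$: there is $A=A(X,p)$ such that for all such $\nu$ and all $|\xi|\le1$,
$$|\hat\nu(\xi)|\le A|\xi|\sqrt N,\qquad|c_\nu(\xi)|\le A|\xi|^2\sqrt N.\tag{12}$$

First, smooth functions integrate against $\nu$ with a bound by $\sqrt N$. Let $g\in C_c^\infty(\mathbb R^d)$ be complex valued. By Fourier inversion, $\int g\,d\nu=(2\pi)^{-d}\int\hat g(\eta)\hat\nu(-\eta)\,d\eta$. Insert $|\eta|^{(d+1)/2}|\eta|^{-(d+1)/2}$ and use Cauchy–Schwarz together with (11) at $t=0$: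
$$\Bigl|\int g\,d\nu\Bigr|\le(2\pi)^{-d}\Bigl(\frac NC\Bigr)^{1/2}\Bigl(\int|\hat g|^2|\eta|^{d+1}d\eta\Bigr)^{1/2}.$$
By convexity of $s\mapsto s^{d+1}$, $|\eta|^{d+1}\le1+|\eta|^{2(d+1)}\le1+d^{\,d}\sum_j\eta_j^{2(d+1)}$. So Plancherel gives
$$\int|\hat g|^2|\eta|^{d+1}d\eta\le(2\pi)^d\Bigl(\|g\|_2^2+d^{\,d}\sum_j\|\partial_j^{d+1}g\|_2^2\Bigr).$$

Second, choose $g$. Let $\chi\in C_c^\infty(\mathbb R^d)$ be $1$ near $X$, and let $R$ bound $|x|$ and $|x-p|$ on $\operatorname{supp}\chi$. Let $|\xi|\le1$ and $x\in\operatorname{supp}\chi$.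

* The function $e^{-i\langle x,\xi\rangle}-1$ is bounded by $R|\xi|$, and its derivatives in $x$ of order $k\ge1$ by $|\xi|^k\le|\xi|$.
* The function $\cos\langle x-p,\xi\rangle-1$ is bounded by $\frac12R^2|\xi|^2$, its first derivatives by $|\xi|\,|\sin\langle x-p,\xi\rangle|\le R|\xi|^2$, and its derivatives of order $k\ge2$ by $|\xi|^k\le|\xi|^2$.

By the Leibniz rule, $g=\chi(x)(e^{-i\langle x,\xi\rangle}-1)$ has all derivatives of order at most $d+1$ bounded by a constant times $|\xi|$, and $g=\chi(x)(\cos\langle x-p,\xi\rangle-1)$ has them bounded by a constant times $|\xi|^2$. The constants depend only on $\chi,R,d$, and the supports lie in the fixed compact set $\operatorname{supp}\chi$, so the $L^2$ norms above obey the same bounds. Since $\nu$ is carried by $X$ and has mass $0$, $\int g\,d\nu$ equals $\hat\nu(\xi)$ in the first case and $c_\nu(\xi)$ in the second. This proves (12).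

**Step 5. Compare $E_t$ with $I$.** The goal is an error of size $t$ times powers of $\sqrt N$. Let $0<t\le1$ and put $\beta_t(\xi)=|\xi|^{-d-1}-(t^2+|\xi|^2)^{-(d+1)/2}$. Factoring out $|\xi|^{-d-1}$ and using Bernoulli's inequality $(1+x)^{-\alpha}\ge1-\alpha x$ ($x,\alpha\ge0$) with $\alpha=\frac{d+1}2$, $x=t^2/|\xi|^2$,
$$0\le\beta_t(\xi)\le|\xi|^{-d-1}\min\Bigl(1,\frac{\kappa t^2}{|\xi|^2}\Bigr),\qquad\kappa=\frac{d+1}2 .$$
We also use $\int_0^\infty\min(1,\kappa t^2/r^2)\,dr=\sqrt\kappa\,t+\kappa t^2/(\sqrt\kappa\,t)=2\sqrt\kappa\,t$. Let $|S^{d-1}|$ be the surface measure of the sphere.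

For the quadratic part, split at $|\xi|=1$. On $|\xi|\le1$ use (12): the integrand is at most $A^2N|\xi|^{1-d}\min(1,\kappa t^2/|\xi|^2)$, and in polar coordinates $r^{1-d}$ cancels $r^{d-1}$. On $|\xi|\ge1$ use $\beta_t\le\kappa t^2|\xi|^{-d-1}$ and (11) at $t=0$. Thus
$$0\le N-N_t=C\int|\hat\nu|^2\beta_t\,d\xi\le CA^2N|S^{d-1}|\int_0^1\min\Bigl(1,\frac{\kappa t^2}{r^2}\Bigr)dr+\kappa t^2N\le BtN.$$
For the linear part, on $|\xi|\le1$ the second bound of (12) again leaves $|\xi|^{2-d-1}=|\xi|^{1-d}$. On $|\xi|\ge1$ use $|c_\nu|\le|\hat\nu|$, $\beta_t\le\kappa t^2|\xi|^{-d-3}$ and Cauchy–Schwarz, splitting $|\xi|^{-d-3}=|\xi|^{-(d+1)/2}|\xi|^{-(d+5)/2}$: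
$$\Bigl|\int(\varphi_0-\varphi_t)\,d\nu\Bigr|\le C\int|c_\nu|\beta_t\,d\xi\le CA\sqrt N|S^{d-1}|\int_0^1\min\Bigl(1,\frac{\kappa t^2}{r^2}\Bigr)dr+C\kappa t^2\Bigl(\frac NC\Bigr)^{1/2}\Bigl(\int_{|\xi|\ge1}|\xi|^{-d-5}d\xi\Bigr)^{1/2}\le Bt\sqrt N.$$
Here $t^2\le t$ was used, and $B$ depends only on $X,p,d$. By (10), $E_t(\mu)=I(\mu)+2\int(\varphi_t-\varphi_0)\,d\nu+(N-N_t)$, so
$$I(\mu)-2Bt\sqrt N\ \le\ E_t(\mu)\ \le\ I(\mu)+2Bt\sqrt N+BtN.\tag{13}$$

**Step 6. Near-maximizers have bounded energy.** This is the a priori bound that makes (13) useful. Apply (7) to $\delta_p+s\nu\in\mathcal P(X)$: for all $s\in\mathbb R$, $2s\int\varphi_0\,d\nu-s^2N\le v$. If $N>0$, take $s=N^{-1}\int\varphi_0\,d\nu$ to get $|\int\varphi_0\,d\nu|\le\sqrt{vN}$. If $N=0$, then $\nu=0$ and this is trivial. Hence by (10)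
$$I(\mu)\le2\sqrt{vN}-N.\tag{14}$$

**Step 7. Conclude (9).** We bound $S_t$ from both sides.

*Upper bound.* Let $t\le1$ and $Bt\le\frac12$. By (13) and (14), $E_t(\mu)\le2(\sqrt v+Bt)\sqrt N-\frac12N$. This is negative once $N>N^*:=16(\sqrt v+1)^2$, and then $E_t(\mu)<0\le M(X)$. If $N\le N^*$, (13) gives $E_t(\mu)\le M(X)+t(2B\sqrt{N^*}+BN^*)$. So $S_t\le M(X)+O(t)$.

*Lower bound.* If $I(\mu)\ge0$, then (14) gives $N\le2\sqrt{vN}$, so $N\le4v$, and (13) gives $E_t(\mu)\ge I(\mu)-4B\sqrt v\,t$. Since $I(\delta_p)=0$, $M(X)$ is the supremum of $I$ over those $\mu\in\mathcal P(X)$ with $I(\mu)\ge0$. So $S_t\ge M(X)-4B\sqrt v\,t$.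

This proves (9), hence Theorem A. $\blacksquare$

With $M(K)=\lim_{t\to0^+}(|tK|-1)/t$ now available, Proposition 2 is the inequality of Theorem C and (8) is its statement on the square. Theorem C is proved, and the conjecture fails for every $d\ge2$.

## 7. Equality in Theorem B forces an ellipsoid

Suppose $M(K)=\frac12V_1(K)$, and choose $\mu_n\in\mathcal P(K)$ with $I(\mu_n)\to\frac12V_1(K)$. There may be no limit measure (Section 3), but moments live in finite-dimensional spaces, and they do converge.

**Step 1. Pass to the limit in the moments.** The purpose is to identify the odd part of $h$ and the even part of $h^2$. Let $F_{n,u}$ be the distribution functions of $\mu_n$. By (4),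
$$\int_{S^{d-1}}\int_{-h(-u)}^{h(u)}\bigl(F_{n,u}-\tfrac12\bigr)^2ds\,d\sigma(u)\to0.$$
By Cauchy–Schwarz in $s$, the error terms in (5) and (6) satisfy
$$\Bigl(\int_a^b(F_{n,u}-\tfrac12)\,ds\Bigr)^2\le(b-a)\int_a^b(F_{n,u}-\tfrac12)^2ds,\qquad\Bigl(2\int_a^bs(F_{n,u}-\tfrac12)\,ds\Bigr)^2\le4\int_a^bs^2ds\int_a^b(F_{n,u}-\tfrac12)^2ds,$$
and $a,b$ are bounded uniformly in $u$. So, in $L^2(\sigma)$, the linear forms $u\mapsto\int\langle x,u\rangle\,d\mu_n$ converge to $\frac12(h(u)-h(-u))$, and the quadratic forms $u\mapsto\int\langle x,u\rangle^2d\mu_n$ converge to $\frac12(h(u)^2+h(-u)^2)$. Finite-dimensional subspaces of $L^2(\sigma)$ are closed, so each limit agrees almost everywhere with a linear form, respectively a quadratic form. Since $h$ is continuous, it agrees everywhere on the sphere: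
$$\tfrac12\bigl(h(u)-h(-u)\bigr)=\langle p,u\rangle\ \text{ for some }p\in\mathbb R^d,\qquad\tfrac12\bigl(h(u)^2+h(-u)^2\bigr)\text{ is a quadratic form in }u.$$

**Step 2. Center and recognize.** The first conclusion lets us make $K$ symmetric, and the second then determines $h$. Both $M$ and $V_1$ are translation invariant, so $K-p$ also satisfies the equality. Its support function is $h(u)-\langle p,u\rangle$, which is even. Replace $K$ by $K-p$. Then $h(u)=h(-u)$, and $h(u)+h(-u)\ge0$ gives $h\ge0$. Step 1 applied to this translated body says $h(u)^2=\langle Su,u\rangle$ on the sphere with $S$ symmetric, and $S\succeq0$. By homogeneity $h(u)=|S^{1/2}u|$ on $\mathbb R^d$. Since $\max_{x\in B}\langle S^{1/2}x,u\rangle=|S^{1/2}u|$, this is the support function of $S^{1/2}B$. A convex body is determined by its support function, so $K=S^{1/2}B$, and the original body was $p+S^{1/2}B$. $\blacksquare$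

## 8. A distribution on the ball with transform $\cos(r|\xi|)$: ellipsoids attain equality

Let $K=p+LB$. We must show $M(K)\ge\frac12V_1(K)$, that is, find signed measures on $K$ with small deficit.

**Step 1. Reduce to invertible $L$.** Both $M$ and $V_1$ are invariant under translations and isometric embeddings, so let $K=LB$. If $L=0$, both sides are $0$. Otherwise let $n=\operatorname{rank}L\ge1$. The orthogonal projection onto $(\ker L)^\perp$ maps $B$ onto the unit ball of $(\ker L)^\perp$, so $LB$ is the image of that ball under the bijection $L:(\ker L)^\perp\to\operatorname{im}L$. Identify both $n$-dimensional spaces isometrically with $\mathbb R^n$. Then $K=LB\subset\mathbb R^n$ with $L$ invertible and $B$ the unit ball of $\mathbb R^n$.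

**Step 2. The ideal object on the ball.** An object on $rB$ all of whose shadows are $\frac12(\delta_r+\delta_{-r})$ must have Fourier transform $\cos(r|\xi|)$. For $n=3$ we know from Section 3 that for $r=1$ no measure does this, but the distribution $\varphi\mapsto\frac d{dr}\bigl(r\int\varphi\,d\sigma_r\bigr)$ does: $r\sigma_r$ has transform $\sin(r|\xi|)/|\xi|$, whose $r$-derivative is $\cos(r|\xi|)$. For general $n$ we get a distribution from a growth estimate.

The function $\zeta\mapsto\cos\sqrt{\zeta\cdot\zeta}$, with $\zeta\cdot\zeta=\sum\zeta_j^2$, is entire on $\mathbb C^n$, because $\cos\sqrt z$ is a power series in $z$. Write $\zeta=\alpha+i\beta$ and $\sqrt{\zeta\cdot\zeta}=P+iR$ with $\alpha,\beta\in\mathbb R^n$ and $P,R\in\mathbb R$. Then $P^2-R^2=|\alpha|^2-|\beta|^2$ and $|PR|=|\alpha\cdot\beta|\le|\alpha||\beta|$. So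
$$(P^2+R^2)^2=(P^2-R^2)^2+4P^2R^2\le(|\alpha|^2+|\beta|^2)^2.$$
Subtracting $P^2-R^2=|\alpha|^2-|\beta|^2$ from $P^2+R^2\le|\alpha|^2+|\beta|^2$ gives $R^2\le|\beta|^2$. Hence $|\cos\sqrt{\zeta\cdot\zeta}|\le e^{|R|}\le e^{|\operatorname{Im}\zeta|}$, and replacing $\zeta$ by $r\zeta$,
$$|\cos(r\sqrt{\zeta\cdot\zeta})|\le e^{r|\operatorname{Im}\zeta|}.$$
The Paley–Wiener–Schwartz theorem (Hörmander, *The Analysis of Linear Partial Differential Operators I*, Thm 7.3.1) states that an entire function $U$ on $\mathbb C^n$ with $|U(\zeta)|\le c(1+|\zeta|)^me^{r|\operatorname{Im}\zeta|}$ for some $c,m$ is the Fourier–Laplace transform of a distribution supported in $rB$. So for each $r>0$ there is a distribution $T_r$ supported in $rB$ with $\hat T_r(\xi)=\cos(r|\xi|)$. It is real because $\hat T_r$ is real and even.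

**Step 3. Smooth it into a measure inside the ball.** The identity (4) needs a measure, so we shrink and mollify. Let $0<\delta<\frac12$, let $\eta_\delta\ge0$ be smooth with integral $1$ and support in $\delta B$, and put $f_\delta=T_{1-\delta}*\eta_\delta$. This is a real $C_c^\infty$ function supported in $(1-\delta)B+\delta B=B$, with $\int f_\delta=\hat f_\delta(0)=1$. For a unit vector $w$, the image of $f_\delta\,dx$ under $x\mapsto\langle x,w\rangle$ has Fourier transform
$$\tau\mapsto\hat f_\delta(\tau w)=\cos((1-\delta)\tau)\,\hat\eta_\delta(\tau w).$$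
The second factor is the transform of the shadow of $\eta_\delta\,dx$, a probability measure on $[-\delta,\delta]$. Finite measures are determined by their Fourier transforms, so the image is $\frac12(\delta_{1-\delta}+\delta_{-(1-\delta)})$ convolved with a probability measure on $[-\delta,\delta]$. It is a probability measure carried by $1-2\delta\le|s|\le1$, with half of its mass on each side. So its distribution function takes values in $[0,1]$ and equals $\frac12$ on $(-1+2\delta,1-2\delta)$.

**Step 4. Transport to the ellipsoid and compute the deficit.** Let $\mu_\delta$ be the image of $f_\delta\,dx$ under $L$, a finite signed measure of mass $1$ on $K$. For $u\in S^{n-1}$ we have $h(u)=\max_{x\in B}\langle Lx,u\rangle=|L^Tu|>0$, and with $w=L^Tu/|L^Tu|$,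
$$\langle Lx,u\rangle=h(u)\langle x,w\rangle.$$
So the shadow of $\mu_\delta$ in direction $u$ is the shadow from Step 3 stretched by $h(u)$: $F_u(s)=\frac12$ for $|s|<(1-2\delta)h(u)$, and $|F_u-\frac12|\le\frac12$ on the rest of $[-h(u),h(u)]$, which has length $4\delta h(u)$. Hence $\int_{-h}^h(F_u-\frac12)^2ds\le\delta h(u)$, and (4) gives
$$I(\mu_\delta)\ge\tfrac12V_1(K)-2c_n\,\delta\int_{S^{n-1}}h\,d\sigma.$$
By Lemma 1, $M(K)\ge I(\mu_\delta)$. Letting $\delta\to0$ gives $M(K)\ge\frac12V_1(K)$. With the inequality (7), equality holds, and Theorem B is proved. $\blacksquare$
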